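\title{The first Zassenhaus conjecture for Frobenius groups}

\begin{abstract}
We prove that every torsion unit of the integral group ring of a finite Frobenius group $G$ is conjugate, by a unit of $\mathbb{Q}G$, to an element of $\pm G$. The result remains true when $\mathbb{Z}$ is replaced by the ring of rational numbers whose denominators are prime to $|G|$, and in this form it also holds for Frobenius complements and for solvable groups whose Sylow subgroups are cyclic or generalized quaternion; no odd prime divisor of $|G|$ may be inverted. Weiss's theorem on permutation lattices determines the $p$-parts of a unit for the primes $p$ dividing the order of the kernel. These $p$-parts are then matched by transferring the partial augmentations of the unit to a torsion unit of the group algebra of a smaller group.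
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group and $\mathbb{Z}G$ its integral group ring. The augmentation $\sum_x u_x x\mapsto\sum_x u_x$ is a ring homomorphism $\mathbb{Z}G\to\mathbb{Z}$, so every unit has augmentation $\pm1$; the units of augmentation $1$ form the group $V(\mathbb{Z}G)$. The elements of $\pm G$ are units of finite order, and so is every element of $\mathbb{Z}G$ of the form $a^{-1}(\pm g)a$ with $g\in G$ and $a$ a unit of $\mathbb{Q}G$. The first Zassenhaus conjecture for $G$ asserts that there are no others: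
\begin{quote}
(ZC1)\quad every torsion unit of $\mathbb{Z}G$ is conjugate, by a unit of $\mathbb{Q}G$, to an element of $\pm G$.
\end{quote}
For abelian $G$ this says that the torsion units are the elements of $\pm G$, which follows from the Cauchy--Schwarz inequality (Lemma~\ref{lem:cs}). The smallest nonabelian group shows why the conjugating element has to be taken in $\mathbb{Q}G$.

\begin{example}\label{ex:s3}
Let $G=\langle s,t\mid s^2=t^3=1,\ sts=t^{-1}\rangle$ and $\nu=(1-s)t(1+s)$. Then $\nu^2=0$, $s\nu=-\nu$ and $\nu s=\nu$, so
\[
u=s-\nu=\bigl(1-\tfrac12\nu\bigr)\,s\,\bigl(1+\tfrac12\nu\bigr)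
\]
is an element of order $2$ of $V(\mathbb{Z}G)$ that is conjugate to $s$ in $\mathbb{Q}G$. Consider the ring homomorphism $\mathbb{Z}G\to M_2(\mathbb{F}_2)$ that extends the isomorphism $G\cong GL(2,2)$ given by $s\mapsto\begin{pmatrix}1&1\\0&1\end{pmatrix}$, $t\mapsto\begin{pmatrix}0&1\\1&1\end{pmatrix}$. It sends $\nu$ to $\begin{pmatrix}0&1\\0&0\end{pmatrix}$ and hence $u$ to the identity matrix, but it sends no involution of $G$ to the identity. So $u$ is not conjugate to an element of $\pm G$ by a unit of $\mathbb{Z}G$.
\end{example}

The conjecture can be expressed in terms of finitely many integers. Write $x^g=g^{-1}xg$, and let $g^G$ be the conjugacy class of $g$. For a commutative ring $S$ and $u=\sum_x u_xx\in SG$, the \emph{partial augmentation} of $u$ at $g$ is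
\[
\varepsilon_g(u)=\sum_{x\in g^G}u_x .
\]
It satisfies $\varepsilon_g(ab)=\varepsilon_g(ba)$, so it does not change when $u$ is conjugated by a unit, and it records exactly what characters see of $u$: $\chi(u)=\sum_{g^G}\varepsilon_g(u)\chi(g)$, where $\sum_{g^G}$ is a sum over the conjugacy classes. Call $u$ \emph{concentrated} at $g$ if $\varepsilon_g(u)=1$ and all other partial augmentations of $u$ vanish. If $u$ is conjugate to $g$, then $u^j$ is concentrated at $g^j$ for every $j$. Conversely, a torsion unit of $V(\mathbb{Z}G)$ all of whose powers are concentrated is conjugate in $\mathbb{Q}G$ to a group element (Lemma~\ref{lem:conjugate}). So (ZC1) holds for $G$ if and only if every torsion unit of $V(\mathbb{Z}G)$ is concentrated.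

A finite group $G$ is a \emph{Frobenius group} if it has a subgroup $C$ with $1\ne C\ne G$ and $C\cap C^g=1$ for all $g\in G\setminus C$. Such a $C$ is a \emph{Frobenius complement}, and
\[
N=G\setminus\bigcup_{g\in G}(C\setminus\{1\})^g
\]
is the \emph{Frobenius kernel}. By Frobenius' theorem $N$ is a normal subgroup and $G=N\rtimes C$, and by Thompson's theorem $N$ is nilpotent; it is a Hall subgroup of $G$. The group in Example~\ref{ex:s3} is a Frobenius group, and so is every dihedral group of order $2m$ with $m>1$ odd. The question whether (ZC1) holds for all Frobenius groups is posed in \cite{BKS}. The structure of these groups suggests a positive answer. Every element lies in $N$ or is conjugate into $C$, and one expects a torsion unit to follow the same dichotomy. The Sylow subgroups of $N$ are normal Sylow subgroups of $G$, and at such primes $p$-adic lattice theory gives strong control over a unit. The complements form a very restricted class of groups. We prove that the answer is positive.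

\begin{theorem}\label{thm:main}
Let $G$ be a finite Frobenius group. Every torsion unit of $\mathbb{Z}G$ is conjugate in the units of $\mathbb{Q}G$ to an element of $\pm G$.
\end{theorem}

The proof yields more. For a set $\pi$ of primes let $\mathbb{Z}_{(\pi)}$ be the ring of rational numbers whose denominators are prime to all $p\in\pi$.

\begin{theorem}\label{thm:semilocal}
Let $G$ be a finite group that is
\begin{itemize}
\item[(i)] a Frobenius group, or
\item[(ii)] a Frobenius complement, or
\item[(iii)] a solvable group whose Sylow $p$-subgroups are cyclic for $p$ odd and cyclic or generalized quaternion for $p=2$.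
\end{itemize}
Let $\pi$ be the set of primes dividing $|G|$. Then every torsion unit of $\mathbb{Z}_{(\pi)}G$ is conjugate in the units of $\mathbb{Q}G$ to an element of $\pm G$. No odd prime can be removed from $\pi$: for every odd $q\in\pi$ the ring $\mathbb{Z}_{(\pi\setminus\{q\})}G$ has a torsion unit that is not conjugate in the units of $\mathbb{Q}G$ to an element of $\pm G$.
\end{theorem}

Let $u$ be a torsion unit of augmentation $1$, and let $G=N\rtimes C$ be a Frobenius group. For each prime $q$ dividing $|N|$, Weiss's theorem produces an element $b_q$ of the Sylow $q$-subgroup such that $\varepsilon_g(u)\ne0$ forces the $q$-part of $g$ to be conjugate to $b_q$ (Section~\ref{sec:normal}). If all $b_q$ are trivial, the partial augmentations of $u$ are those of its image in the group ring of $G/N\cong C$. If some $b_p$ is nontrivial, they live in $N$, but several classes remain possible, because the classes of the $q$-parts of $g$ do not determine the class of $g$. This is the main difficulty. It is resolved by a \emph{transfer}: the partial augmentations of $u$ turn out to be those of a torsion unit $w$ in the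 group algebra of the smaller group $K=O_{p'}(N)$. Section~\ref{sec:example} shows this for the dihedral group of order $30$. Section~\ref{sec:cyclic} carries out the transfer for a normal cyclic Sylow subgroup, and Section~\ref{sec:frobenius} for a Frobenius kernel. The transferred unit $w$ does not lie in $\mathbb{Z}K$, so the induction runs over a larger class of \emph{admissible} units (Section~\ref{sec:admissible}); this class also contains the torsion units of $\mathbb{Z}_{(\pi)}G$. Section~\ref{sec:complements} treats the complements: after all normal cyclic Sylow subgroups have been removed by induction, four kinds of groups remain, and they are handled with characters of small degree.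

For an element $u$ of finite order $o(u)$ in a group and a prime $p$, we write $u=u_pu_{p'}$, where $u_p$ and $u_{p'}$ are the powers of $u$ of $p$-power order and of order prime to $p$. We write $\sim$ for conjugacy in the ambient finite group and $\sim_H$ for conjugacy under a subgroup $H$, and $\zeta_m$ is a primitive $m$-th root of unity.

\section{The transfer in the dihedral group of order 30}\label{sec:example}

Let $G=N\rtimes\langle s\rangle$, where $N$ is cyclic of order $15$ and the involution $s$ inverts $N$. Let $u\in V(\mathbb{Z}G)$ have order $15$. Proposition~\ref{prop:normal}, applied to the primes $3$ and $5$, gives elements $x,y\in N$ of orders $3$ and $5$ such that $u_3$ is conjugate to $x$ in $\overline{\mathbb{Q}}G$, and such that $\varepsilon_g(u)=0$ unless $g_3\in\{x^{\pm1}\}$ and $g_5\in\{y^{\pm1}\}$. Two classes remain, $\{xy,x^{-1}y^{-1}\}$ and $\{xy^{-1},x^{-1}y\}$. Let $\alpha$ and $\beta$ be the partial augmentations of $u$ at them, so that $\alpha,\beta\in\mathbb{Z}$ and $\alpha+\beta=1$. Information about one prime at a time cannot separate the two classes.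

Put $\omega=\zeta_3$ and $\zeta=\zeta_5$. For $j=0,\dots,4$ let $\rho_j$ be the representation of degree $2$ with $\rho_j(x)=\operatorname{diag}(\omega,\omega^{-1})$ and $\rho_j(y)=\operatorname{diag}(\zeta^j,\zeta^{-j})$ in which $s$ interchanges the basis vectors. The matrix $\rho_j(u_3)$ has the eigenvalues $\omega$ and $\omega^{-1}$. The matrix $\rho_j(u_5)$ commutes with it, and hence acts on the two eigenlines by fifth roots of unity $\lambda_j$ and $\mu_j$. We compute the trace of $\rho_j(u)$ in two ways:
\[
\omega\lambda_j+\omega^{-1}\mu_j=\alpha(\omega\zeta^j+\omega^{-1}\zeta^{-j})+\beta(\omega\zeta^{-j}+\omega^{-1}\zeta^{j}).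
\]
Since $\omega$ and $\omega^{-1}$ are linearly independent over $\mathbb{Q}(\zeta)$, we obtain $\lambda_j=\alpha\zeta^j+\beta\zeta^{-j}$. The right-hand side is the value of the character $y\mapsto\zeta^j$ of $K=\langle y\rangle$ at
\[
w=\alpha y+\beta y^{-1}.
\]
All five characters of $K$ take $w$ to a root of unity, so $w$ is a torsion unit of $\mathbb{C}K$, and Parseval's identity gives $\alpha^2+\beta^2=\frac15\sum_j|\lambda_j|^2=1$. Hence $\{\alpha,\beta\}=\{0,1\}$, and $u$ is concentrated.

Conceptually, the $\omega$-eigenlines of $u_3$ in the five representations add up to a copy of the regular representation of $K$, and $w$ is the element of $\mathbb{C}K$ that describes the action of $u_5$ on it. The same inequality applied in $G$ itself (Lemma~\ref{lem:cs}) gives $\alpha^2+\beta^2\le2$. Here that is enough, but the bound loses the factor $|C|$: for the Frobenius group with kernel $C_7\times C_{13}$ and complement of order $3$, three classes of size $3$ remain, and the bound allows the partial augmentations $1,1,-1$. The transfer removes this factor.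

In general two features of the example are lost. The $p$-group may be noncyclic, so that eigenlines must be replaced by a count of summands of a permutation lattice; and $K$ may be nonabelian, so that Parseval's identity no longer finishes the proof.

\section{Background}\label{sec:background}

\subsection*{Lattices}
Let $R$ be a complete discrete valuation ring of characteristic $0$ and $A$ a finite group. An \emph{$RA$-lattice} is an $RA$-module that is finitely generated and free over $R$. It is a \emph{permutation lattice} if it has an $R$-basis permuted by $A$, that is, if it is a direct sum of lattices $R[A/S]$ with $S\le A$.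

\begin{theorem}[Weiss, {\cite[Theorem 2]{Weiss}}]\label{thm:weiss}
Let $A$ be a finite $p$-group, $B$ a normal subgroup and $M$ a $\mathbb{Z}_pA$-lattice. If $M$ is free over $\mathbb{Z}_pB$ and the fixed-point lattice $M^B$ is a permutation lattice for $A/B$, then $M$ is a permutation lattice for $A$.
\end{theorem}

\begin{theorem}[Swan, {\cite[Theorem 32.1]{CR}}]\label{thm:swan}
Let $R$ have residue characteristic $q$, and let $K$ be a finite group. Finitely generated projective $RK$-modules with equal characters are isomorphic.
\end{theorem}

Because $R$ is complete, the Krull--Schmidt theorem holds for $RA$-lattices: the decomposition into indecomposable summands is unique up to isomorphism and order.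

\begin{lemma}\label{lem:ks}
Let $R$ have residue field $k$ of characteristic $p$, and let $A$ be a $p$-group. A direct summand of $\bigoplus_l R[A/S_l]$ is isomorphic to the direct sum of some of the $R[A/S_l]$.
\end{lemma}

\begin{proof}
Every nonzero $kA$-module has nonzero fixed points, and the fixed points of $k[A/S]$ form a line. So $k[A/S]$ is indecomposable, hence so is $R[A/S]$, and the Krull--Schmidt theorem applies.
\end{proof}

\subsection*{Unramified rings}
By an \emph{unramified ring} at $q$ we mean the ring of integers $O$ of a finite unramified extension of $\mathbb{Q}_q$ inside $\overline{\mathbb{Q}}_q$. It is free of finite rank $[O:\mathbb{Z}_q]$ over $\mathbb{Z}_q$. If $q\nmid m$, then $O[\zeta_m]$ is again unramified. Moreover $O\cong\mathbb{Z}_q[T]/(f)$ for a monic polynomial $f$ that splits over $O$ into linear factors with roots that are distinct modulo $qO$.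

\begin{lemma}\label{lem:split}
Let $\Gamma$ be a finite group, $q\nmid|\Gamma|$, and let $O$ be an unramified ring at $q$ containing $\zeta_{|\Gamma|}$. Then $O\Gamma\cong\prod_{\psi\in\operatorname{Irr}(\Gamma)}M_{\psi(1)}(O)$.
\end{lemma}

\begin{proof}
By Brauer's splitting field theorem every $\psi$ is afforded by a representation over the fraction field of $O$, and choosing a stable lattice we get $\rho_\psi\colon\Gamma\to GL_{\psi(1)}(O)$. The product of the $\rho_\psi$ is injective on $O\Gamma$. It is surjective, because the preimage of $(A_\psi)_\psi$ has the coefficient $|\Gamma|^{-1}\sum_\psi\psi(1)\operatorname{tr}(\rho_\psi(g^{-1})A_\psi)\in O$ at $g$.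
\end{proof}

\subsection*{Brauer characters}
We fix an inclusion $\overline{\mathbb{Q}}\subset\mathbb{C}$ and, for each prime $q$, an embedding $\overline{\mathbb{Q}}\to\overline{\mathbb{Q}}_q$, which we treat as an inclusion. Reduction modulo the maximal ideal maps the roots of unity of order prime to $p$ in $\overline{\mathbb{Q}}$ bijectively onto $\overline{\mathbb{F}}_p^{\times}$. For a finite-dimensional $\overline{\mathbb{F}}_pG$-module $W$ and a $p$-regular element $g$ (an element of order prime to $p$), the Brauer character $\varphi(g)$ is the sum of the lifts of the eigenvalues of $g$ on $W$. Irreducible modules with the same Brauer character are isomorphic. Let $O'$ be the ring of integers of a finite extension of $\mathbb{Q}_p$ containing $\zeta_{|G|}$, and for $\chi\in\operatorname{Irr}(G)$ let $L_\chi$ be an $O'G$-lattice with character $\chi$. The \emph{surjectivity of the decomposition map} \cite[Theorem 33]{Serre} says that in the Grothendieck group of $\overline{\mathbb{F}}_pG$-modules every class $[W]$ is an integral combination $\sum_\chi a_\chi[\overline{\mathbb{F}}_p\otimes_{O'}L_\chi]$.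

\subsection*{Groups}
The Schur--Zassenhaus theorem says that a normal subgroup $P$ of $H$ with $(|P|,|H/P|)=1$ has a complement, and that all complements are conjugate if $P$ is solvable. We use the second part in the following form.

\begin{lemma}\label{lem:sz}
Let $P$ be a solvable normal subgroup of $G$ and let $x,y\in G$ have order prime to $|P|$. If $xP=yP$, then $x\sim_Py$. If $xP$ and $yP$ are conjugate in $G/P$, then $x\sim y$.
\end{lemma}

\begin{proof}
Let $xP=yP$. Both $\langle x\rangle$ and $\langle y\rangle$ are complements of $P$ in $\langle x\rangle P$, so $x^a\in\langle y\rangle$ for some $a\in P$. The elements $x^a$ and $y$ of $\langle y\rangle$ have the same image modulo $P$, and $\langle y\rangle\cap P=1$, so $x^a=y$. For the second statement, replace $x$ by a conjugate.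
\end{proof}

The Fitting subgroup $F(H)$ is the product of the largest normal $q$-subgroups $O_q(H)$; if $H$ is solvable, then $C_H(F(H))\le F(H)$. The \emph{generalized quaternion group} of order $2^k$, $k\ge3$, is
\[
\langle a,b\mid a^{2^{k-1}}=1,\ b^2=a^{2^{k-2}},\ b^{-1}ab=a^{-1}\rangle ;
\]
for $k=3$ it is $Q_8$. Its only involution is $z=b^2\in\langle a^2\rangle$, every element outside $\langle a\rangle$ has square $z$, and its subgroups are cyclic or generalized quaternion. Since $(a^jb)^a=a^{j-2}b$, the elements outside $\langle a\rangle$ form the two classes $\langle a^2\rangle b$ and $\langle a^2\rangle ab$. Every element of order $4$ is conjugate to its inverse: those in $\langle a\rangle$ are inverted by $b$, and $(a^jb)^{-1}=za^jb$. Finally, $\operatorname{Aut}(Q_8)\cong S_4$, the inner automorphisms form the normal four-group, and $\operatorname{Out}(Q_8)\cong S_3$ acts faithfully on the three subgroups of order $4$.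

We use the following facts on Frobenius complements; see \cite[\S18]{Passman}. The Sylow subgroups of a Frobenius complement $H$ are as in Theorem~\ref{thm:semilocal}(iii), and $H$ has at most one involution. If $H$ is not solvable, it has a normal subgroup $H_0$ of index at most $2$ with $H_0\cong SL(2,5)\times M$ and $(|M|,30)=1$. Nontrivial subgroups of Frobenius complements are Frobenius complements. Groups all of whose Sylow subgroups are cyclic are solvable.

\section{Admissible units}\label{sec:admissible}

\subsection*{Two formulas}
Partial augmentations are traces, and they are bounded by the Cauchy--Schwarz inequality. Let $S$ be a commutative ring, $u$ a torsion unit of $SG$ and $U=\langle u\rangle$. Throughout, $G\times U$ acts on $SG$ by $(x,u^j)\,m=x\,m\,u^{-j}$.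

\begin{lemma}\label{lem:trace}
The map $(g,u)^{-1}\colon m\mapsto g^{-1}mu$ has trace $|C_G(g)|\,\varepsilon_g(u)$ on $SG$.
\end{lemma}

\begin{proof}
The coefficient of $y\in G$ in $g^{-1}yu$ is $u_{y^{-1}gy}$, and as $y$ runs through $G$ the element $y^{-1}gy$ takes each value in $g^G$ exactly $|C_G(g)|$ times.
\end{proof}

\begin{lemma}\label{lem:cs}
Let $w\in\mathbb{C}G$ be a torsion unit of augmentation $1$. Then
\[
\sum_{g^G}\frac{|\varepsilon_g(w)|^2}{|g^G|}\le1 .
\]
If $c\in Z(G)$ and $\varepsilon_c(w)$ is a nonzero integer, then $w=c$.
\end{lemma}

\begin{proof}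
Identify $\mathbb{C}G$ with $\prod M_d(\mathbb{C})$ by unitary irreducible representations; then $(\sum a_xx)^*=\sum\overline{a_x}\,x^{-1}$ corresponds to the conjugate transpose. Each component of $w$ is diagonalizable with roots of unity as eigenvalues, so $w$ is conjugate to an element $w'$ with $w'w'^*=1$. The coefficient of $1$ gives $\sum_x|w'_x|^2=1$, and $|\varepsilon_g(w)|^2=|\varepsilon_g(w')|^2\le|g^G|\sum_{x\in g^G}|w'_x|^2$. If $c$ is central and $|w'_c|=|\varepsilon_c(w)|\ge1$, then all other coefficients of $w'$ vanish, the augmentation gives $w'=c$, and $w=c$ because $c$ is central.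
\end{proof}

\subsection*{The definition}
The standard arguments about a torsion unit of $\mathbb{Z}G$ use two properties: its partial augmentations are integers, and it can be studied in $\mathbb{Z}_qG$ for one prime $q$ at a time. We keep exactly these two properties.

\begin{definition}\label{def:admissible}
A torsion unit $u\in\overline{\mathbb{Q}}G$ of augmentation $1$ is \emph{admissible} if
\begin{itemize}
\item[(A1)] $\varepsilon_g(u^j)\in\mathbb{Z}$ for all $g\in G$ and all $j$;
\item[(A2)] for every prime $q$ there is an unramified ring $O$ at $q$ such that $u$ is conjugate in $\overline{\mathbb{Q}}_qG$ to a unit of $OG$, called a \emph{realization} of $u$ at $q$.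
\end{itemize}
The \emph{support} of $u$ is the set of $g\in G$ with $\varepsilon_g(u)\ne0$. The group $G$ has \emph{property (Z)} if every admissible unit of $\overline{\mathbb{Q}}G$ is concentrated.
\end{definition}

The partial augmentations of $u$ add up to $1$, so $u$ is concentrated if and only if its support is a single class. A realization has the same order as $u$, and its powers have the same partial augmentations; when no confusion can arise we denote it again by $u$. Powers of an admissible unit are admissible. For $c\in Z(G)$ we have $\varepsilon_g(cu)=\varepsilon_{c^{-1}g}(u)$ and $(cu)^j=c^ju^j$, so $cu$ is admissible, and it is concentrated if and only if $u$ is. For a normal subgroup $N$, the preimage of a class of $G/N$ is a union of classes of $G$, which we call a \emph{fiber}; the partial augmentation of the image $\bar u$ at a class of $G/N$ is the sum of the $\varepsilon_g(u)$ over the classes $g^G$ in its fiber. So $\bar u$ is admissible. By Lemma~\ref{lem:cs}, abelian groups have property (Z), and an admissible unit other than $c\in Z(G)$ has $\varepsilon_c(u)=0$.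

\begin{lemma}\label{lem:good}
Let $w\in\overline{\mathbb{Q}}G$ be a torsion unit and $q$ a prime not dividing $m=|G|\,o(w)$. Then (A2) holds for $w$ at $q$.
\end{lemma}

\begin{proof}
Let $O=\mathbb{Z}_q[\zeta_m]$. By Lemma~\ref{lem:split}, $OG\cong\prod M_d(O)$, and over $\overline{\mathbb{Q}}_q$ the unit $w$ is conjugate to a tuple of diagonal matrices whose entries are $o(w)$-th roots of unity, which lie in $O$.
\end{proof}

\subsection*{Restrictions on the support}
For the rest of this section $u$ is an admissible unit of order $n$. To prove that $\varepsilon_g(u)$ vanishes we split the operator $(g,u)$ into its $p$-part and its $p'$-part, and show that the $p$-part has trace $0$ on every eigenspace of the $p'$-part.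

\begin{lemma}\label{lem:vanish}
Let $u\in OG$ be a realization at $p$, let $g\in G$ and $t=(g_p,u_p)$. If $M=OG$ has a $\mathbb{Z}_p$-basis that is permuted by $t$ without fixed points, then $\varepsilon_g(u)=0$.
\end{lemma}

\begin{proof}
By hypothesis $M\cong\bigoplus_l\mathbb{Z}_p[\langle t\rangle/S_l]$ over $\mathbb{Z}_p\langle t\rangle$, with all $S_l\ne\langle t\rangle$. Let $t'=(g_{p'},u_{p'})$, which commutes with $t$, and $R=\mathbb{Z}_p[\zeta_{o(t')}]$. Since $o(t')$ is invertible in $R$, the lattice $R\otimes_{\mathbb{Z}_p}M$ is the direct sum of the eigenmodules $M_\lambda$ of $t'$, and these are $R\langle t\rangle$-lattices. By Lemma~\ref{lem:ks} each $M_\lambda$ is a sum of lattices $R[\langle t\rangle/S_l]$, on which $t^{-1}$ has trace $0$. As $t'$ acts on $M_\lambda$ by a scalar, $(g,u)^{-1}=t^{-1}t'^{-1}$ has trace $0$. By Lemma~\ref{lem:trace} its trace over $\mathbb{Z}_p$ is $[O:\mathbb{Z}_p]\,|C_G(g)|\,\varepsilon_g(u)$.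
\end{proof}

\begin{lemma}\label{lem:order}
If $o(g_p)>o(u_p)$ for some prime $p$, then $\varepsilon_g(u)=0$. Thus the order of every element of the support divides $n$.
\end{lemma}

\begin{proof}
Take $O$, $M$ and $t$ as in Lemma~\ref{lem:vanish}. Then $o(t)=o(g_p)=p^k$ with $k\ge1$. It suffices to show that $M$ is free over $\mathbb{Z}_p\langle t\rangle$. Since $u_p^{p^{k-1}}=1$, the element $s=t^{p^{k-1}}$ of order $p$ lies in $G\times1$, so $M/pM$ is free over $\mathbb{F}_p\langle s\rangle$. With $T=t-1$ we have $\mathbb{F}_p\langle t\rangle=\mathbb{F}_p[T]/(T^{p^k})$ and $s-1=T^{p^{k-1}}$. Write $M/pM$ as a sum of blocks $\mathbb{F}_p[T]/(T^l)$ with $1\le l\le p^k$. Each block is projective over the local ring $\mathbb{F}_p\langle s\rangle$, hence free, so $(s-1)^{p-1}=T^{p^k-p^{k-1}}$ has rank $l/p>0$ on it. This rank is then $l-p^k+p^{k-1}$, which forces $l=p^k$. So $M/pM$ is free over $\mathbb{F}_p\langle t\rangle$. Lifting a basis gives a map from a free $\mathbb{Z}_p\langle t\rangle$-module to $M$ that is onto by Nakayama's lemma, and it is an isomorphism because the $\mathbb{Z}_p$-ranks agree.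
\end{proof}

\begin{lemma}\label{lem:congruence}
For every prime $p$ and $h\in G$,
\[
\varepsilon_h(u^p)\equiv\sum_{g^G:\ g^p\sim h}\varepsilon_g(u)\pmod p .
\]
\end{lemma}

\begin{proof}
Let $u=\sum a_xx\in OG$ be a realization at $p$. Expand $u^p$ into words of length $p$ and let the cyclic group of order $p$ rotate them. Words in one orbit give conjugate group elements with the same coefficient, so the orbits of length $p$ contribute multiples of $p$ to $\varepsilon_h$. Modulo $pO$ we get
\[
\varepsilon_h(u^p)\equiv\sum_{x:\ x^p\sim h}a_x^p\equiv\sum_{g^G:\ g^p\sim h}\varepsilon_g(u)^p\equiv\sum_{g^G:\ g^p\sim h}\varepsilon_g(u),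
\]
where the last step uses (A1). Finally $pO\cap\mathbb{Z}=p\mathbb{Z}$.
\end{proof}

\begin{lemma}\label{lem:cauchy}
If a prime power $p^k$ divides $n$, then $G$ has an element of order $p^k$.
\end{lemma}

\begin{proof}
Let $k\ge1$ and let $v$ be a power of $u$ of order $p^k$. For a power $y$ of $v$ let $\sigma_l(y)$ be the sum of $\varepsilon_g(y)$ over the classes with $g^{p^l}=1$. Summing Lemma~\ref{lem:congruence} over the classes of $h$ with $h^{p^{l-1}}=1$ gives $\sigma_{l-1}(y^p)\equiv\sigma_l(y)\pmod p$. Iterating, $\sigma_k(v)\equiv\varepsilon_1(v^{p^k})=1$ and $\sigma_{k-1}(v)\equiv\varepsilon_1(v^{p^{k-1}})=0$, the last equality by Lemma~\ref{lem:cs}. So $\sigma_k(v)\ne\sigma_{k-1}(v)$, and the support of $v$ contains an element of order $p^k$.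
\end{proof}

\begin{lemma}\label{lem:involution}
Suppose that $G$ has exactly one involution $z$. If $n$ is even, then $u^{n/2}=z$. If $n\equiv2\pmod4$, then $u_2=z$ and $zu$ has odd order.
\end{lemma}

\begin{proof}
The unit $v=u^{n/2}$ has order $2$, so its support lies in $\{1,z\}\subseteq Z(G)$ by Lemma~\ref{lem:order}, and $v=z$ by Lemma~\ref{lem:cs}. If $n\equiv2\pmod 4$, then $u_2=v$ and $zu=u_{2'}$.
\end{proof}

\begin{lemma}\label{lem:fiber}
Let $N$ be a normal subgroup of $G$ such that the image $\bar u$ in $\overline{\mathbb{Q}}[G/N]$ is concentrated. Then $u$ is concentrated if each fiber contains at most one class of the support of $u$. This condition holds if $N$ is solvable and all elements of the support have order prime to $|N|$.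
\end{lemma}

\begin{proof}
For $g$ in the support we have $\varepsilon_{gN}(\bar u)=\varepsilon_g(u)\ne0$, so the whole support lies in one fiber and is a single class. The last statement is Lemma~\ref{lem:sz}.
\end{proof}

\subsection*{Characters}

\begin{lemma}\label{lem:characters}
Let $\chi$ be an ordinary character of $G$, or the Brauer character of an $\overline{\mathbb{F}}_pG$-module with $p\nmid n$, and let $d=\chi(1)$. There are $n$-th roots of unity $\xi_1,\dots,\xi_d$ such that
\[
\chi(u^j):=\sum_{g^G}\varepsilon_g(u^j)\chi(g)=\xi_1^j+\dots+\xi_d^j\qquad\text{for all }j,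
\]
where in the modular case the sum is over the $p$-regular classes.
\end{lemma}

\begin{proof}
For an ordinary character take the eigenvalues of $u$ in a representation. Let $\chi=\varphi$ be the Brauer character of $W$. Choose $O'$ as in Section~\ref{sec:background} and large enough to contain $\zeta_n$ and the coefficients of a realization $u$ at $p$. Then $u$ acts on $W$ through the reduction of $O'G$, as a diagonalizable map since $p\nmid n$; let $\xi_1,\dots,\xi_d$ be the lifts of its eigenvalues. Write $[W]=\sum_\psi a_\psi[\overline{\mathbb{F}}_p\otimes L_\psi]$. The group $\langle u\rangle$ acts on all these modules compatibly with exact sequences, and $L_\psi$ is the direct sum of the eigenmodules of $u$, so the lifts of the eigenvalues of $u^j$ on $\overline{\mathbb{F}}_p\otimes L_\psi$ add up to $\psi(u^j)$. Hence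
\[
\sum_r\xi_r^j=\sum_\psi a_\psi\psi(u^j)=\sum_{g^G}\varepsilon_g(u^j)\sum_\psi a_\psi\psi(g).
\]
By Lemma~\ref{lem:order} only $p$-regular $g$ contribute, and for these $\sum_\psi a_\psi\psi(g)=\varphi(g)$.
\end{proof}

\begin{lemma}\label{lem:conjugate}
If all powers of $u$ are concentrated, and $u$ is concentrated at $g$, then $u$ is conjugate to $g$ in $\overline{\mathbb{Q}}G$. If moreover $u\in\mathbb{Q}G$, then $u$ is conjugate to $g$ in the units of $\mathbb{Q}G$.
\end{lemma}

\begin{proof}
For a prime $p$, Lemma~\ref{lem:congruence} gives $\varepsilon_{g^p}(u^p)\equiv1\pmod p$, so $u^p$ is concentrated at $g^p$. By induction on the number of prime factors, $u^j$ is concentrated at $g^j$ for all $j\ge1$. Thus $\chi(u^j)=\chi(g^j)$ for all $j$ and $\chi\in\operatorname{Irr}(G)$. In each irreducible representation over $\overline{\mathbb{Q}}$, the elements $u$ and $g$ therefore define representations with the same character of the cyclic group of order $n\,o(g)$, so their images are conjugate.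

Let $u\in\mathbb{Q}G$. The linear system $xu=gx$ is defined over $\mathbb{Q}$, so its solution space in $\overline{\mathbb{Q}}G$ has a basis $x_1,\dots,x_r$ in $\mathbb{Q}G$. The element $x=\sum c_lx_l$ is a unit if and only if the determinant of left multiplication by $x$ is nonzero. This determinant is a polynomial in $c_1,\dots,c_r$ with rational coefficients. It is not the zero polynomial, so it is nonzero at some point of $\mathbb{Q}^r$.
\end{proof}

\section{Normal $p$-subgroups}\label{sec:normal}

Lemma~\ref{lem:trace} turns partial augmentations into traces. On a permutation lattice traces count fixed points, so they are nonnegative; and nonnegative integers with sum $1$ are concentrated. Weiss's theorem supplies the permutation lattice. Normality of the $p$-subgroup $P$ is what identifies the fixed points of $P$ on $OG$ with the group ring of $G/P$.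

\begin{proposition}\label{prop:normal}
Let $P$ be a normal $p$-subgroup of $G$ and $u$ an admissible unit such that $u_p$ maps to $1$ in the group algebra of $G/P$. Take a realization $u\in OG$ at $p$, and put $M=OG$ and $A=P\times\langle u_p\rangle$.
\begin{itemize}
\item[(a)] $M$ has a $\mathbb{Z}_p$-basis $X$ permuted by $A$ on which $P$ acts freely. For each $x\in X$ there is a unique $b_x\in P$ with $(b_x,u_p)x=x$, and $b_{yx}=yb_xy^{-1}$ for $y\in P$.
\item[(b)] All $b_x$ lie in one class $b^G$. We have $\varepsilon_b(u_p)=1$ and $\varepsilon_h(u_p)=0$ for $h\in P\setminus b^G$; in particular the class $b^G$ depends only on $u$.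
\item[(c)] $o(b)=o(u_p)$.
\item[(d)] $\varepsilon_g(u)=0$ whenever $g_p\in P\setminus b^G$.
\item[(e)] If $P$ is a Sylow subgroup of $G$, the hypothesis on $u_p$ holds automatically, $u_p$ is conjugate to $b$ in $\overline{\mathbb{Q}}G$, and $g_p\in b^G$ for every $g$ in the support of $u$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The lattice $M$ is free over $\mathbb{Z}_pP$. With $\hat P=\sum_{y\in P}y$ we have $M^P=\hat P\,OG\cong O[G/P]$ as right $OG$-modules, and $u_p$ acts trivially on it by hypothesis. A lattice with trivial action is a permutation lattice, so Theorem~\ref{thm:weiss} with $B=P$ gives a basis $X$ permuted by $A$. A $P$-orbit in $X$ spans a summand $\mathbb{Z}_p[P/S]$ of a free module over the local ring $\mathbb{Z}_pP$. This summand is free, its rank is a multiple of $|P|$, and so $S=1$. The $P$-orbit sums form a basis of $M^P$, which $u_p$ fixes, so $u_p$ preserves every $P$-orbit. This gives the existence and uniqueness of $b_x$, and $(yb_xy^{-1},u_p)\,yx=y\,(b_x,u_p)x=yx$.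

(b) For $h\in P$, the number of fixed points of $(h,u_p)$ on $X$ is the trace of its inverse, which is $[O:\mathbb{Z}_p]\,|C_G(h)|\,\varepsilon_h(u_p)$. So $\varepsilon_h(u_p)\ge0$, with strict inequality if and only if $h=b_x$ for some $x$. The subgroup $P$ is the fiber over $1\in G/P$, so the sum of the integers $\varepsilon_h(u_p)$ over the $G$-classes in $P$ is $1$. Exactly one class contributes, with value $1$.

(c) For every $j$ and $x$ we have $(b_x^j,u_p^j)x=x$. If $b^j=1$, then all $b_x^j=1$, so $u_p^j$ acts trivially on $M$ and $u_p^j=1$. If $u_p^j=1$, then $b_x^j$ fixes $x$, so $b_x^j=1$.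

(d) The element $(g_p,u_p)\in A$ has no fixed point on $X$ by (b). Apply Lemma~\ref{lem:vanish}.

(e) As $p\nmid|G/P|$, Lemma~\ref{lem:cauchy} shows that $\bar u$ has order prime to $p$, so $u_p\mapsto1$. Every $p$-element of $G$ lies in $P$, so the last claim is (d). Let $v$ be a power of $u_p$. By Lemma~\ref{lem:order} its support lies in $P$, and by (b) applied to $v$ it is concentrated. Now Lemma~\ref{lem:conjugate} applies to $u_p$.
\end{proof}

\section{Normal cyclic Sylow subgroups}\label{sec:cyclic}

Let $P$ be a normal cyclic Sylow $p$-subgroup of $G$. It is a central Sylow subgroup of $C_G(P)$, so by the Schur--Zassenhaus theorem $C_G(P)=P\times K$, where $K$ consists of the $p'$-elements of $C_G(P)$. The computation of Section~\ref{sec:example} generalizes directly. But now nothing is known about $K$, so the argument must end with an appeal to induction, and for this the transferred unit has to be admissible. It is constructed over $\overline{\mathbb{Q}}$, and Swan's theorem makes it integral at one prime at a time; this is the reason for the form of (A2).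

\begin{proposition}\label{prop:cyclic}
Let $P\ne1$ be a normal cyclic Sylow $p$-subgroup of $G$ and $C_G(P)=P\times K$. If $G/P$ and $K$ have property (Z), so has $G$.
\end{proposition}

\begin{proof}
Let $u$ be admissible and $b\in P$ as in Proposition~\ref{prop:normal}. If $b=1$, the support consists of $p'$-elements, and Lemma~\ref{lem:fiber} applies. Let $b\ne1$.

\emph{The classes.} Put $D=P\times K$. The $p'$-group $G/D$ acts faithfully on $P$. Let $\Omega\le\langle b\rangle$ be the subgroup of order $p$ of $P$. The kernel of the restriction $\operatorname{Aut}(P)\to\operatorname{Aut}(\Omega)$ is a $p$-group, so $G/D$ acts faithfully on $\Omega$. An element centralizing $b$ centralizes $\Omega$, so $C_G(b)=D$. Let $r_1=1,r_2,\dots,r_f$ be representatives of the cosets of $D$, and put $b_l=r_lbr_l^{-1}=b^{a_l}$. The $b_l$ form the class $b^G$. The integers $a_l$ are prime to $p$, and they are pairwise incongruent modulo $p$ because the $r_l$ induce distinct automorphisms of $\Omega$. An element with $p$-part in $b^G$ is conjugate to some $bk$ with $k\in K$, and $bk\sim bk'$ if and only if $k\sim_Kk'$, since a conjugating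 element must lie in $C_G(b)$. For $j\in\mathbb{Z}$ let $v_j=u_pu_{p'}^j$; this is a power of $u$ with $p$-part $u_p$, and $v_1=u$. We construct an admissible unit $w\in\overline{\mathbb{Q}}K$ with
\begin{equation}\label{eq:transfer-cyclic}
\varepsilon_k(w^j)=\varepsilon_{bk}(v_j)\qquad\text{for all } k\in K,\ j\in\mathbb{Z}.
\end{equation}
Then $w$ is concentrated, and for $j=1$ this says that $u$ is concentrated.

\emph{Construction of $w$.} Let $\eta\colon P\to\overline{\mathbb{Q}}^\times$ be a faithful character and $e=|P|^{-1}\sum_{x\in P}\eta(x^{-1})x$, an idempotent with $ex=\eta(x)e$ for $x\in P$. It commutes with $K$. The right ideal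
\[
W=e\,\overline{\mathbb{Q}}G=\bigoplus_{l=1}^f\overline{\mathbb{Q}}K\,e\,r_l
\]
is a left $\overline{\mathbb{Q}}K$-module on which $\overline{\mathbb{Q}}G$ acts from the right by $K$-linear maps. Since $k\,e\,r_l\,b=k\,e\,b_lr_l=\eta(b_l)\,k\,e\,r_l$ and the $\eta(b_l)$ are distinct, the summands are the eigenspaces of $b$. By Proposition~\ref{prop:normal}(e), $u_p=aba^{-1}$ for a unit $a$. Hence $W=\bigoplus_lW_l$, where $W_l=\overline{\mathbb{Q}}K\,e\,r_l\,a^{-1}$ is the $\eta(b_l)$-eigenspace of $u_p$, and each $W_l$ is free of rank $1$ over $\overline{\mathbb{Q}}K$. The unit $u_{p'}$ commutes with $u_p$ and so preserves each $W_l$. Fix an isomorphism $W_1\cong\overline{\mathbb{Q}}K$. An endomorphism of the left module $\overline{\mathbb{Q}}K$ is right multiplication by an element, so $u_{p'}$ acts on $W_1$ as right multiplication by some $w\in\overline{\mathbb{Q}}K$, a torsion unit of order dividing $o(u_{p'})$.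

\emph{Proof of \eqref{eq:transfer-cyclic}.} Fix $k$ and $j$, and let $\tau_l$ be the trace of $m\mapsto k^{-1}mu_{p'}^j$ on $W_l$. By Lemma~\ref{lem:trace} for $K$, $\tau_1=|C_K(k)|\,\varepsilon_k(w^j)$. The trace of $m\mapsto k^{-1}mv_j$ on $W$ is $\sum_l\eta(b_l)\tau_l$. It is also the trace of $m\mapsto ek^{-1}mv_j$ on $\overline{\mathbb{Q}}G$, and $ek^{-1}=|P|^{-1}\sum_{x\in P}\eta(x)(xk)^{-1}$. Lemma~\ref{lem:trace} gives
\[
\sum_l\eta(b_l)\tau_l=\frac1{|P|}\sum_{x\in P}\eta(x)\,|C_G(xk)|\,\varepsilon_{xk}(v_j)=\sum_l\eta(b_l)\,|C_K(k)|\,\varepsilon_{b_lk}(v_j),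
\]
because only $x\in b^G$ contribute by Proposition~\ref{prop:normal}(d), and $C_G(b_lk)=C_G(b_l)\cap C_G(k)=P\times C_K(k)$. The $\tau_l$ are traces of maps of finite order prime to $p$, so they lie in $F=\mathbb{Q}(\zeta_m)$ for some $m$ prime to $p$. The numbers $\eta(b_l)=\zeta^{a_l}$, where $\zeta=\eta(b)$ is a primitive $p^r$-th root of unity, are linearly independent over $F$. Indeed $[F(\zeta):F]=p^{r-1}(p-1)$. For $r=1$ the elements $\zeta,\dots,\zeta^{p-1}$ form a basis of $F(\zeta)$ over $F$. For $r\ge2$ the elements $1,\zeta,\dots,\zeta^{p-1}$ form a basis of $F(\zeta)$ over $F(\zeta^p)$, and the $\zeta^{a_l}$ are nonzero $F(\zeta^p)$-multiples of distinct basis elements. Comparing the coefficients of $\eta(b_1)$ proves \eqref{eq:transfer-cyclic}. It follows that $w$ satisfies (A1), and that its augmentation is $\sum_{k^K}\varepsilon_{bk}(u)=1$.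

\emph{Condition (A2).} At $q=p$ it holds by Lemma~\ref{lem:good}, as $p\nmid|K|\,o(w)$. Let $q\ne p$, and let $u'=c^{-1}uc\in OG$ be a realization at $q$, where $O$ is enlarged so that it contains $\zeta_{|P|}$. Then $e\in OG$, and $e\,OG=\bigoplus_lOK\,e\,r_l$ is a free left $OK$-module. The order of $u'_p$ is $o(b)$, which divides $|P|$ and is invertible in $O$, so $e\,OG$ is the direct sum of the eigenmodules of $u'_p$. Let $Y$ be the eigenmodule for $\eta(b)$; it is projective over $OK$. Right multiplication by $c$ is a $K$-linear isomorphism $\overline{\mathbb{Q}}_q\otimes W_1\to\overline{\mathbb{Q}}_q\otimes Y$ that carries the action of $u_{p'}$ to that of $u'_{p'}$. So $Y$ has the regular character, and $Y\cong OK$ by Theorem~\ref{thm:swan}. Under this isomorphism $u'_{p'}$ acts as right multiplication by a unit $w'$ of $OK$. The isomorphism induced by $c$ becomes an automorphism of the left module $\overline{\mathbb{Q}}_qK$, that is, right multiplication by a unit $d$, and the compatibility of the actions reads $wd=dw'$. So $w'$ is a realization of $w$ at $q$.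
\end{proof}

\section{Reduction from a Frobenius group to its complement}\label{sec:frobenius}

Let $G=N\rtimes C$ be a Frobenius group. If $1\ne m\in N$ centralizes $x\in C$, then $m\notin C$ and $x\in C\cap C^m=1$. So
\begin{equation}\label{eq:fpf}
C_N(x)=1\ \text{ for }1\ne x\in C,\qquad C_G(m)\le N\ \text{ for }1\ne m\in N;
\end{equation}
the second statement follows from the first because every element of $G\setminus N$ is conjugate into $C\setminus\{1\}$. For a prime $q$ dividing $|N|$ let $Q_q$ be the Sylow $q$-subgroup of the nilpotent group $N$. It is characteristic in $N$, and $N$ is a Hall subgroup, so $Q_q$ is a normal Sylow subgroup of $G$.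

\begin{theorem}\label{thm:reduction}
If $C$ has property (Z), so has $G$.
\end{theorem}

Let $u$ be admissible, and let $b_q\in Q_q$ be the element given by Proposition~\ref{prop:normal}. Every $g$ in the support of $u$ satisfies $g_q\in b_q^G$ for all primes $q$ dividing $|N|$. If all $b_q$ are trivial, the elements of the support have order prime to $|N|$, and $u$ is concentrated by Lemma~\ref{lem:fiber} and property (Z) for $G/N\cong C$. This is the only place where the hypothesis on $C$ is used.

Assume from now on that $b=b_p\ne1$ for some $p$. Put $P=Q_p$ and let $K$ be the product of the $Q_q$ with $q\ne p$, so $N=P\times K$. By \eqref{eq:fpf}, $C_G(b)=C_P(b)\times K$. As in Section~\ref{sec:cyclic}, the classes of the support are represented by elements $bk$ with $k\in K$, and $bk\sim bk'$ if and only if $k\sim_Kk'$. Put $\varepsilon(k)=\varepsilon_{bk}(u)$. This is an integer-valued class function on $K$ with $\sum_{k^K}\varepsilon(k)=1$, and we have to show that it is nonzero on one $K$-class only.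

\subsection*{The transfer}
Since $P$ need not be cyclic, there is no character $\eta$ that cuts out a regular $K$-module. Instead we decompose the group ring under the $p'$-group generated by $K$ and $u_{p'}$. The multiplicity modules are permutation lattices for $A=P\times\langle u_p\rangle$, and the number of their transitive summands on which $(b,u_p)$ has a fixed point takes over the role of the dimension of an eigenspace.

\begin{lemma}\label{lem:transfer}
There is a torsion unit $w\in\mathbb{C}K$ of augmentation $1$ with $\varepsilon_k(w)=\varepsilon(k)$ for all $k\in K$.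
\end{lemma}

\begin{proof}
Let $O$, $M=OG$, $A$ and $X$ be as in Proposition~\ref{prop:normal}, let $U'=\langle u_{p'}\rangle$, $\Gamma=K\times U'$ and $R=O[\zeta_{|\Gamma|}]$. The actions of $A$ and $\Gamma$ on $M$ commute.

The $RA$-lattice $R\otimes_{\mathbb{Z}_p}M$ has the basis $X$, and the $A$-orbits on $X$ are the $P$-orbits. The element $(b,u_p)$ fixes $yx$, for $y\in P$, if and only if $yb_xy^{-1}=b$. So the trace of $(b,u_p)^{-1}$ on the transitive lattice $R[Px]$ is $|C_P(b)|$ if $b_x\sim_Pb$ and $0$ otherwise. By Lemma~\ref{lem:ks}, on every $RA$-direct summand of $R\otimes_{\mathbb{Z}_p}M$ the trace of $(b,u_p)^{-1}$ is $|C_P(b)|$ times a nonnegative integer.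

Traces on $R\otimes_{\mathbb{Z}_p}M$ carry the unwanted factor $[O:\mathbb{Z}_p]$, so we pass to a summand. Write $O\cong\mathbb{Z}_p[T]/(f)$ as in Section~\ref{sec:background}. The Chinese remainder theorem gives $R\otimes_{\mathbb{Z}_p}O\cong R[T]/(f)\cong\prod_\sigma R$, $r\otimes o\mapsto(r\sigma(o))_\sigma$, where $\sigma$ runs over the $\mathbb{Z}_p$-embeddings $O\to R$. As $G\times\langle u\rangle$ acts $O$-linearly on $M$, the module $R\otimes_{\mathbb{Z}_p}M=(R\otimes_{\mathbb{Z}_p}O)\otimes_OM$ splits accordingly, and the component of the inclusion $O\subseteq R$ is $R\otimes_OM=RG$. So $RG$ is a direct summand of $R\otimes_{\mathbb{Z}_p}M$ as an $R[G\times\langle u\rangle]$-module. (This is where the rings in (A2) need to be unramified.)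

By Lemma~\ref{lem:split}, $R\Gamma$ is a product of matrix rings indexed by the pairs $\psi\in\operatorname{Irr}(K)$, $\lambda\in\operatorname{Irr}(U')$. Let $V_{\psi,\lambda}$ be the column lattice of the component $(\psi,\lambda)$, with character $\psi\otimes\lambda$, let $E_{\psi,\lambda}$ be its matrix unit in position $(1,1)$, and $M_{\psi,\lambda}=E_{\psi,\lambda}\cdot RG$. Then $M_{\psi,\lambda}$ is an $RA$-direct summand of $RG$, and $RG\cong\bigoplus_{\psi,\lambda}V_{\psi,\lambda}\otimes_RM_{\psi,\lambda}$ as a module for $\Gamma\times A$. Let $|C_P(b)|\,n_{\psi,\lambda}$ be the trace of $(b,u_p)^{-1}$ on $M_{\psi,\lambda}$, so that $n_{\psi,\lambda}$ is a nonnegative integer. We have $(bk,u_pu_{p'}^j)=(b,u_p)(k,u_{p'}^j)$ and $|C_G(bk)|=|C_P(b)|\,|C_K(k)|$. Lemma~\ref{lem:trace}, divided by $|C_P(b)|$, gives for $j=0,1$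
\begin{equation}\label{eq:transfer}
|C_K(k)|\,\varepsilon_{bk}(u_pu_{p'}^j)=\sum_{\psi,\lambda}n_{\psi,\lambda}\,\overline{\psi(k)}\,\lambda(u_{p'})^{-j}.
\end{equation}
Let $j=0$. We have $\varepsilon_b(u_p)=1$, and $\varepsilon_{bk}(u_p)=0$ for $k\ne1$ by Lemma~\ref{lem:order}. So the left side is the regular character of $K$, and $\sum_\lambda n_{\psi,\lambda}=\psi(1)$ for every $\psi$. Hence there is $w\in\mathbb{C}K\cong\prod_\psi M_{\psi(1)}(\mathbb{C})$ whose $\psi$-component is diagonal with the entry $\lambda(u_{p'})^{-1}$ repeated $n_{\psi,\lambda}$ times. It is a torsion unit. By column orthogonality and \eqref{eq:transfer} for $j=1$,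
\[
|C_K(k)|\,\varepsilon_k(w)=\sum_\psi\psi(w)\overline{\psi(k)}=|C_K(k)|\,\varepsilon(k),
\]
and the augmentation of $w$ is $\sum_{k^K}\varepsilon(k)=1$.
\end{proof}

\subsection*{A quotient in which the support is central}
Lemma~\ref{lem:cs} is decisive only at central elements, and nothing is known about the integrality of $w$ beyond its partial augmentations. We therefore pass to a quotient of $K$ that is small enough to make the support of $w$ central and large enough to keep its classes apart. The lower central series $\gamma_1(Q)=Q$, $\gamma_{r+1}(Q)=[\gamma_r(Q),Q]$ of a nilpotent group $Q$ consists of characteristic subgroups, ends in $1$, and $\gamma_r(Q)/\gamma_{r+1}(Q)$ is central in $Q/\gamma_{r+1}(Q)$.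

For a prime $q$ dividing $|K|$ with $b_q\ne1$ let $r_q$ be defined by $b_q\in\gamma_{r_q}(Q_q)\setminus\gamma_{r_q+1}(Q_q)$, and put $M_q=\gamma_{r_q+1}(Q_q)$. If $b_q=1$, put $M_q=Q_q$. Let $M_0=\prod_qM_q$ and $\bar K=K/M_0=\prod_qQ_q/M_q$. All $M_q$ are normal in $G$. Let
\[
\Sigma=\{k\in K:\ k_q\in b_q^G\text{ for all primes }q\text{ dividing }|K|\}.
\]
It contains every $k$ with $\varepsilon(k)\ne0$. Since $b_q^G\subseteq\gamma_{r_q}(Q_q)$ when $b_q\ne1$, the image $\bar k$ of every $k\in\Sigma$ is central in $\bar K$.

\begin{lemma}\label{lem:separate}
If $k,k'\in\Sigma$ and $\bar k=\bar k'$, then $k\sim_Kk'$.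
\end{lemma}

\begin{proof}
As $K=\prod Q_q$, it suffices to show $k_q\sim_{Q_q}k'_q$ for each $q$. If $b_q=1$, both elements are $1$. Let $b_q\ne1$. Every element of $G$ is a product $cxy$ with $c\in C$, $x$ in the product of the Sylow subgroups of $N$ other than $Q_q$, and $y\in Q_q$; and $x$ centralizes $Q_q$. So there are $c,c'\in C$ with $k_q\sim_{Q_q}b_q^c$ and $k'_q\sim_{Q_q}b_q^{c'}$. The images of $b_q^c$ and $b_q^{c'}$ in $Q_q/M_q$ are central, so $b_q^c\equiv k_q\equiv k'_q\equiv b_q^{c'}$ modulo $M_q$. Thus $x=cc'^{-1}$ satisfies $b_q^x\equiv b_q$, that is, $b_q^{-1}x^{-1}b_qx\in M_q$, or $x^{b_q}M_q=xM_q$. By Lemma~\ref{lem:sz}, $x^{b_q}=x^m$ for some $m\in M_q$. Then $b_qm^{-1}\in C_N(x)$ and $b_qm^{-1}\ne1$, so $x=1$ by \eqref{eq:fpf}. Hence $c=c'$.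
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:reduction}]
Let $\varepsilon(k)\ne0$, and let $\bar w\in\mathbb{C}\bar K$ be the image of $w$. Its partial augmentation at the central element $\bar k$ is the sum of $\varepsilon(h)$ over the $K$-classes in $kM_0$. By Lemma~\ref{lem:separate} only the class of $k$ contributes, so this is the nonzero integer $\varepsilon(k)$, and $\bar w=\bar k$ by Lemma~\ref{lem:cs}. If also $\varepsilon(k')\ne0$, then $\bar k'=\bar w=\bar k$, and $k'\sim_Kk$ by Lemma~\ref{lem:separate}.
\end{proof}

\begin{remark}\label{rem:hypotheses}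
Nilpotency of $N$ provided the normal Sylow subgroups and the central quotient. The Frobenius property \eqref{eq:fpf} was used twice. In Lemma~\ref{lem:separate} it keeps the $C$-conjugates of $b_q$ apart modulo $M_q$. In Lemma~\ref{lem:transfer} it gives $C_G(b)=C_P(b)\times K$; if $C_G(b)$ were larger, the case $j=0$ would give $\sum_\lambda n_{\psi,\lambda}=[C_G(b):C_P(b)K]\,\psi(1)$, too many eigenvalues for an element of $\mathbb{C}K$.
\end{remark}

\section{Frobenius complements}\label{sec:complements}

Let $\mathcal{C}$ be the class of groups as in (ii) or (iii) of Theorem~\ref{thm:semilocal}. The trivial group satisfies (iii), and $\mathcal{C}$ is closed under subgroups. A solvable group in $\mathcal{C}$ satisfies (iii), and a nonsolvable one is a Frobenius complement.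

\begin{theorem}\label{thm:complements}
Every group in $\mathcal{C}$ has property (Z).
\end{theorem}

We argue by induction on the order of $H\in\mathcal{C}$. If $H$ has a normal cyclic Sylow subgroup $P\ne1$, then $H/P$ is isomorphic to a proper subgroup of $H$ by the Schur--Zassenhaus theorem, the group $K$ of Proposition~\ref{prop:cyclic} is a proper subgroup, and that proposition gives property (Z) for $H$. It remains to determine the groups without such a subgroup.

\begin{lemma}\label{lem:structure}
Let $1\ne H\in\mathcal{C}$ have no nontrivial normal cyclic Sylow subgroup. Then one of the following holds.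
\begin{itemize}
\item[(a)] $H$ is a generalized quaternion group.
\item[(b)] $H$ is a solvable $\{2,3\}$-group with $O_2(H)\cong Q_8$ whose Sylow $3$-subgroups are not normal.
\item[(c)] $H\cong SL(2,5)$.
\item[(d)] $H$ has exactly one involution and a normal subgroup $H_0\cong SL(2,5)$ of index $2$.
\end{itemize}
\end{lemma}

\begin{proof}
We first show: \emph{if $L$ satisfies (iii) and the largest prime divisor $p$ of $|L|$ is odd, then a Sylow $p$-subgroup $P$ is normal in $L$, unless $p=3$ and $O_2(L)\cong Q_8$.} The cyclic group $P$ centralizes its subgroup $O_p(L)$. For odd $q<p$ the group $O_q(L)$ is cyclic, and the order of its automorphism group divides $q^a(q-1)$ for some $a$ and is prime to $p$. The automorphism group of a cyclic $2$-group is a $2$-group. In a generalized quaternion group of order at least $16$ the subgroup $\langle a\rangle$ is generated by the elements of order greater than $4$, hence characteristic; an automorphism $\alpha$ of odd order fixes $a$, maps $b$ to some $a^jb$, so $\alpha^r(b)=a^{rj}b$, and $\alpha$ has $2$-power order and is trivial. Finally $|\operatorname{Aut}(Q_8)|=24$. Outside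 the exceptional case we get $P\le C_L(F(L))\le F(L)$, so $P=O_p(L)$.

If $H$ is solvable, it is a noncyclic $2$-group, which is (a), or the statement above gives (b). Let $H$ be nonsolvable and $H_0\cong SL(2,5)\times M$ as in Section~\ref{sec:background}. Suppose $M\ne1$. It is the set of elements of $H_0$ of order prime to $30$, so it is normal in $H$. It has odd order and cyclic Sylow subgroups, so it is solvable, and its Sylow subgroup $P$ for the largest prime $p\ge7$ is normal in $M$, hence in $H$. As $[H:M]$ divides $240$, $P$ is a Sylow subgroup of $H$, contrary to the hypothesis. So $M=1$, and (c) or (d) holds.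
\end{proof}

In all four cases $H$ has a unique involution $z$ (in case (b) this is shown below). Let $u$ be an admissible unit of order $n$, and write $\varepsilon_g=\varepsilon_g(u)$. If $u\in\{1,z\}$ there is nothing to prove, so we assume $u\notin\{1,z\}$; then $\varepsilon_1=\varepsilon_z=0$. The method is the same in each case: Lemma~\ref{lem:order} bounds the support, Lemma~\ref{lem:congruence} gives parities, and a character of small degree leaves few possible values at $u$ once its values at the proper powers of $u$ are known. The following lemma lists these values.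

\begin{lemma}\label{lem:roots}
Let $\xi_1,\dots,\xi_d$ be roots of unity and $T_j=\xi_1^j+\dots+\xi_d^j$.
\begin{itemize}
\item[(a)] If $d=2$, $T_4=-2$, $T_2=0$ and $T_1$ is real, then $T_1=\pm\sqrt2$.
\item[(b)] If $d=3$, $T_4=3$, $T_2=-1$ and $T_1$ is rational, then $T_1=\pm1$.
\item[(c)] If $d=2$, $T_6=-2$, $T_2=1$ and $T_1$ is real, then $T_1=\pm\sqrt3$.
\item[(d)] If $d=3$, $T_6=3$, $T_2=0$ and $T_1$ is rational, then $T_1\in\{0,\pm2\}$.
\end{itemize}
\end{lemma}

\begin{proof}
If $T_j=\pm d$, then every $\xi_r^j$ equals $\pm1$ with the same sign. (a) The squares are $\sqrt{-1}$ and $-\sqrt{-1}$, so $T_1=\pm\zeta_8\pm\zeta_8^3$ with $\zeta_8=e^{\pi\sqrt{-1}/4}$, which is $\pm\sqrt2$ or $\pm\sqrt{-2}$. (b) The squares are $1,-1,-1$, so $T_1=\pm1\pm\sqrt{-1}\pm\sqrt{-1}$. (c) The squares are cube roots of $-1$ with sum $1$, so they are $e^{\pm\pi\sqrt{-1}/3}$, and $T_1=\pm e^{\pi\sqrt{-1}/6}\pm e^{-\pi\sqrt{-1}/6}$ is $\pm\sqrt3$ or $\pm\sqrt{-1}$. (d) The squares are cube roots of unity with sum $0$, so they are $1,\omega,\omega^2$ with $\omega=\zeta_3$, and $T_1=\pm1\pm\omega\pm\omega^2$. This is rational only if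 $\omega$ and $\omega^2$ have the same sign, and $\omega+\omega^2=-1$.
\end{proof}

\subsection{Generalized quaternion groups}
Let $H=\langle a,b\rangle$ have order $2^k$. The noncentral classes are $\{a^{j},a^{-j}\}$ for $1\le j<2^{k-2}$, and the classes of $b$ and $ab$, of size $2^{k-2}$. Put $f_j=\varepsilon_{a^j}$. The image of $u$ in the group algebra of the abelian group $H/\langle a^2\rangle$ of order $4$ is concentrated. Its partial augmentations at the cosets of $b$ and $ab$ are $\varepsilon_b$ and $\varepsilon_{ab}$, and those at the other two cosets add up to $\sum f_j$. Note that $\sum f_j^2\equiv\sum f_j\pmod2$.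

If the image is concentrated at the coset of $b$ or $ab$, then $\{\varepsilon_b,\varepsilon_{ab}\}=\{0,1\}$ and $\sum f_j=0$. Lemma~\ref{lem:cs} gives $2^{2-k}+\frac12\sum f_j^2\le1$, so the even number $\sum f_j^2$ is less than $2$, and all $f_j$ vanish. Otherwise $\varepsilon_b=\varepsilon_{ab}=0$ and $\sum f_j=1$. Now $\sum f_j^2\le2$ is odd, so exactly one $f_j$ is nonzero. In both cases $u$ is concentrated.

\subsection{Solvable groups with $O_2(H)\cong Q_8$}
Let $H$ be as in Lemma~\ref{lem:structure}(b), $Q=O_2(H)$, $Z=Z(Q)=\langle z\rangle$, let $P$ be a Sylow $3$-subgroup, cyclic of order $3^a$, and $S\ge Q$ a Sylow $2$-subgroup, which is generalized quaternion.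

\emph{Structure.} The subgroup $Z$ is normal in $H$ and lies in every Sylow $2$-subgroup, each of which has one involution; so $z$ is the unique involution of $H$. We claim $C_S(Q)=Z$. Otherwise $C_S(Q)$ contains an element $v$ of order $4$. For each $i\in Q$ of order $4$ we get $(vi)^2=z^2=1$, so $vi\in Z$ and $v\in\langle i\rangle$; but the subgroups $\langle i\rangle$ intersect in $Z$. Hence the normal subgroup $C_H(Q)$ has the central Sylow $2$-subgroup $Z$, and $C_H(Q)=Z\times C_0$ with a $3$-group $C_0$ that is normal in $H$, so $C_0\le P$. The group $H/QC_0$ embeds in $\operatorname{Out}(Q_8)\cong S_3$. As $P$ is not normal, $P\ne C_0$, so $H/QC_0\cong C_3$ or $S_3$, $[P:C_0]=3$, and $QP$ is normal of index $1$ or $2$. Both $Q$ and $P$ centralize $C_0$.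

A generator of $P$ permutes the three subgroups of order $4$ of $Q$ transitively, and each element of order $4$ is inverted in $Q$. So the six elements of order $4$ of $Q$ form one class under $QP$; let $i$ be one of them. A $3$-element of $H$ that centralizes $i$ fixes $\langle i\rangle$, so it has trivial image in $\operatorname{Out}(Q)$ and induces an inner automorphism of odd order. Hence it centralizes $Q$ and lies in $C_0$.

Let $\bar H=H/Q$. If $H=QP$, then $\bar H$ is cyclic. If $[H:QP]=2$, then $\bar H$ has order $2\cdot3^a$ and the normal cyclic subgroup $\bar P$. An involution acts on $\bar P$ trivially or by inversion, and not trivially because $\bar H$ has the quotient $S_3$. So $\bar H$ is dihedral, and it has property (Z) by Proposition~\ref{prop:cyclic} with $K=1$ and quotient $C_2$. In both cases $\bar u$ is concentrated, and by Lemma~\ref{lem:conjugate} it is conjugate to an element of $\bar H$: an element of $\bar P$, of odd order, or a reflection.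

\emph{The classes outside $QP$.} Let $[H:QP]=2$. Then $S=\langle c,d\rangle$ has order $16$, with $o(c)=8$. Its subgroups of index $2$ are $\langle c\rangle$, $\langle c^2,d\rangle$ and $\langle c^2,cd\rangle$, and replacing $d$ by $cd$ if necessary we have $Q=\langle c^2,d\rangle$. An element $h\notin QP$ maps to a reflection, so $h^2\in Q$, and $h$ is a $2$-element conjugate to an element of $S\setminus Q$. This set consists of $c^{\pm1}$, $c^{\pm3}$ and the $S$-class of $s=cd$. So every element outside $QP$ is conjugate to $s$ (order $4$), $c$ or $c^3$ (order $8$), and these elements form one fiber over $\bar H$, since all reflections are conjugate. The $2$-elements of $QP$ lie in $Q$ and are conjugate to $1$, $z$ or $i$.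

\emph{Units of odd order.} Let $v$ be admissible of odd order. Its support consists of elements of odd order, so $v$ is concentrated by Lemma~\ref{lem:fiber}. If $\bar v=1$, then $v$ is concentrated at an element of odd order of $Q$, so $v=1$ by Lemma~\ref{lem:cs}.

\emph{The case that $\bar u$ has odd order.} Then $u_2\mapsto1$, and Proposition~\ref{prop:normal} applies to the normal $2$-subgroup $Q$; let $b\in Q$ be the resulting element, of order $o(u_2)$. If $o(b)\le2$, then $u$ or $zu$ has odd order by Lemma~\ref{lem:involution}, and $u$ is concentrated. Let $o(b)=4$, so $b\sim i$. If $[H:QP]=2$, then elements of order $8$ are not in the support by Lemma~\ref{lem:order}, and the partial augmentation of $\bar u$ at the reflections is $0$ by the same lemma, so $\varepsilon_s=0$ as well. Thus the support lies in $QP$. By Proposition~\ref{prop:normal}(d) its elements have $2$-part conjugate to $i$, so they are conjugate to $iy$ with $y\in C_0$. Suppose that $iy$ and $iy'$ lie in the same fiber. Then $y'=y^h$ for some $h\in H$ by Lemma~\ref{lem:sz}, and $iy'\sim i^{h^{-1}}y\sim iy$, because $i^{h^{-1}}\sim_{QP}i$ and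 $QP$ centralizes $y$. By Lemma~\ref{lem:fiber}, $u$ is concentrated. This settles the case $H=QP$.

We note a consequence: \emph{an admissible unit $v$ with $\bar v=1$ is $1$ or $z$, or it has order $4$ and is concentrated at $i$.} Indeed $v_{2'}=1$ by the statement on units of odd order, so $v=v_2$ has order $o(b)\le4$, and if $o(b)=4$ then $\varepsilon_i(v)=1$ by Proposition~\ref{prop:normal}(b).

\emph{The case that $\bar u$ is conjugate to a reflection.} Here $u^2\mapsto1$, and $u^2\ne1$ by Lemma~\ref{lem:involution}. So either $n=4$, or $n=8$ and $u^2$ is concentrated at $i$. The support consists of $2$-elements, the fiber over $1$ gives $\varepsilon_i=0$, and so the support lies in the classes of $s,c,c^3$. If $n=4$, only $s$ remains. Let $n=8$, so $u^4=z$. We need one character to exclude $s$ and one to separate $c$ from $c^3$.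

The group $H/C_0$ has order $48$, and the squared degrees of its irreducible characters with $z\mapsto-1$ add up to $48-24=24$. These degrees are even, since the only irreducible representation of $Q$ with $z\mapsto-1$ has degree $2$, and they cannot all be $4$. So $H$ has a character $\rho$ of degree $2$ with $\rho(hz)=-\rho(h)$ for all $h$. From $i\sim i^{-1}=iz$ and $s\sim s^{-1}=sz$ we get $\rho(i)=\rho(s)=0$. Since $c^4=z$, $c^2\sim i$ and $c\sim c^{-1}$, Lemma~\ref{lem:roots}(a) gives $\rho(c)=\pm\sqrt2$, and $c^3\sim c^{-3}=cz$ gives $\rho(c^3)=-\rho(c)$. In particular $c\not\sim c^3$, and $\varepsilon_s+\varepsilon_c+\varepsilon_{c^3}=1$.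

The group $H/C_H(Q)$ embeds in $\operatorname{Aut}(Q_8)\cong S_4$ and has order $16\cdot3^a/(2\cdot3^{a-1})=24$, so it is $S_4$, with $Q$ mapping onto the normal four-group and $QP$ onto $A_4$. Thus $i$ maps to a double transposition; $c$ and $c^3$ map to $4$-cycles, because their squares lie in $Q\setminus Z$; and $s$ maps to an involution outside $A_4$, a transposition. Let $\chi$ be the permutation character of $S_4$ minus the trivial character, so $\chi(z)=3$, $\chi(i)=-1$, $\chi(s)=1$ and $\chi(c)=\chi(c^3)=-1$. Then $\chi(u^4)=3$, $\chi(u^2)=-1$, and $\chi(u)=\varepsilon_s-(1-\varepsilon_s)=2\varepsilon_s-1$ is $\pm1$ by Lemma~\ref{lem:roots}(b). So $\varepsilon_s\in\{0,1\}$. Lemma~\ref{lem:congruence} with $p=2$, $h=z$ gives $0=\varepsilon_z(u^2)\equiv\varepsilon_s\pmod2$, since $s^2=z$ while $c^2$ and $c^6$ have order $4$. Hence $\varepsilon_s=0$ and $\varepsilon_c+\varepsilon_{c^3}=1$. Finally $\rho(u^4)=-2$, $\rho(u^2)=0$, and $\rho(u)=(\varepsilon_c-\varepsilon_{c^3})\rho(c)$ is real, so it is $\pm\sqrt2$ and $\varepsilon_c-\varepsilon_{c^3}=\pm1$. So $u$ is concentrated.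

\subsection{The group $SL(2,5)$}
In this and the next subsection we replace $u$ by $zu$ if $n\equiv2\pmod4$, so that $n>1$ is odd or divisible by $4$ (Lemma~\ref{lem:involution}). In a group $H$ with central subgroup $Z=\langle z\rangle$, the fiber over the class of $hZ$ is $h^H\cup(hz)^H$.

Let $H=SL(2,5)$, so $H/Z\cong A_5$. The group $A_5$ has the classes of $1$, of double transpositions, of $3$-cycles, and two classes of $5$-cycles, represented by a $5$-cycle and its square, each closed under inversion. A preimage $i$ of a double transposition has $i^2=z$, since $z$ is the only involution, and $i\sim i^{-1}=iz$ in a Sylow $2$-subgroup $Q_8$. So the classes of $H$ are represented by $1$, $z$, $i$ (order $4$), $t$ (order $3$), $tz$ (order $6$), $x,x^2$ (order $5$) and $xz,x^2z$ (order $10$). By Lemma~\ref{lem:cauchy}, $n$ divides $60$, so $n\in\{3,4,5,12,15,20,60\}$. The group $H$ has a faithful complex character $\chi$ of degree $2$, coming from its realization as the binary icosahedral group. As $H$ is perfect, the determinant is trivial, so an element of order $m$ has eigenvalues $\xi^{\pm1}$ with $\xi$ a primitive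 $m$-th root of unity. Hence all values of $\chi$ lie in $\mathbb{Q}(\sqrt5)$, and $\{\chi(x),\chi(x^2)\}=\{\frac{-1+\sqrt5}2,\frac{-1-\sqrt5}2\}$.

\emph{$n=3$ and $n=4$.} The support is the class of $t$, respectively $i$, by Lemma~\ref{lem:order}.

\emph{$n=5$.} The support lies in the classes of $x$ and $x^2$, so $\varepsilon_x+\varepsilon_{x^2}=1$ and $\chi(u)=\frac12\bigl(-1\pm(\varepsilon_x-\varepsilon_{x^2})\sqrt5\bigr)$. This is a real sum of two fifth roots of unity. Two complex numbers of absolute value $1$ with real sum are conjugate or opposite, and fifth roots of unity are not opposite. So $\chi(u)$ is $2$ or $\frac{-1\pm\sqrt5}2$. The value $2$ is not of the required form, so $\varepsilon_x-\varepsilon_{x^2}=\pm1$, and $u$ is concentrated.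

\emph{$n=15$.} By the previous cases and Lemma~\ref{lem:conjugate}, $u_3$ is conjugate to $t$ and $u_5$ to $x$ or $x^2$. In the representation affording $\chi$ they are commuting matrices with eigenvalues $\omega^{\pm1}$ and $\zeta^{\pm1}$, where $\omega$ and $\zeta$ are primitive roots of unity of orders $3$ and $5$; with a suitable choice of $\zeta$, $\chi(u)=\omega\zeta+\omega^{-1}\zeta^{-1}$. But $\chi(u)\in\mathbb{Q}(\sqrt5)\subseteq\mathbb{Q}(\zeta)$ is fixed by the automorphism of $\mathbb{Q}(\omega,\zeta)$ with $\omega\mapsto\omega^{-1}$, $\zeta\mapsto\zeta$. This means $(\omega-\omega^{-1})(\zeta-\zeta^{-1})=0$, which is false.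

\emph{$n=12$, $20$, $60$.} If $n=12$, then $zu^2$ has order $3$, so $u^2$ is concentrated at $tz$. By Lemma~\ref{lem:congruence} with $p=2$ there is $g\in H$ with $g^2\sim tz$, and such a $g$ would have order $12$. If $n=20$, then $zu^2$ has order $5$, $u^2$ is concentrated at an element of order $10$, and we would get an element of order $20$. If $n=60$, then $u^5$ has order $12$. None of these orders occurs.

\subsection{Extensions of $SL(2,5)$ of index $2$}
Let $H$ and $H_0$ be as in Lemma~\ref{lem:structure}(d).

\emph{Classes.} We have $C_H(H_0)\cap H_0=Z$. If $C_H(H_0)\ne Z$, it has order $4$ and one involution, so it is generated by an element $v\notin H_0$ with $v^2=z$; for $i\in H_0$ of order $4$ the element $iv\notin H_0$ satisfies $(iv)^2=1$, which is impossible. So $H/Z$ embeds in $\operatorname{Aut}(H_0)$. An automorphism $\alpha$ of $H_0$ that is trivial on $H_0/Z$ defines a homomorphism $h\mapsto h^{-1}\alpha(h)$ from the perfect group $H_0$ to $Z$, so $\alpha=1$. Hence $\operatorname{Aut}(H_0)$ embeds in $\operatorname{Aut}(A_5)\cong S_5$, and by orders $H/Z\cong S_5$, with $H_0/Z=A_5$. The Sylow $2$-subgroups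 contain $Q_8$, so they are generalized quaternion of order $16$, and every element $h$ of order $4$ of $H$ is conjugate to $h^{-1}=hz$.

We lift the seven classes of $S_5$. Preimages of double transpositions and of transpositions have square $z$; they form one class each, represented by $i$ and $s$. Over $3$-cycles lie $t$ and $tz$ (orders $3$, $6$), over $5$-cycles $x$ and $xz$ (orders $5$, $10$). If $c$ lies over a $4$-cycle, then $c^2\sim i$, so $c^4=z$, and $c$, $cz$ have order $8$. If $f$ lies over an element of type $(3,2)$, then $f^3\sim s$ and $f^6=z$, so $f$ and $fz$ have order $12$, and $f^2=(fz)^2$ has order $6$, so $f^2\sim tz$. There are no other orders. By Lemma~\ref{lem:cauchy}, $n$ divides $120$, so $n\in\{3,4,5,8,12,15,20,24,40,60,120\}$.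

\emph{Characters.} The two classes of elements of order $5$ of $H_0$ are fused in $H$, so $\chi$ from the previous subsection does not extend to $H$. In characteristic $5$ a module of dimension $2$ does extend, and by Lemma~\ref{lem:characters} it can be used whenever $5\nmid n$. Let $V$ be the natural module of $H_0$ over $\overline{\mathbb{F}}_5$, with representation $\rho_0$. It is irreducible, since $H_0$ is not solvable and so does not consist of triangular matrices. An element of $H_0$ of order $m\in\{1,2,3,4,6\}$ has eigenvalues $\lambda^{\pm1}$ of order $m$, so the Brauer character takes a value that depends only on $m$. Hence $h\mapsto\rho_0(shs^{-1})$ has the same Brauer character as $\rho_0$, and there is a matrix $T$ with $T\rho_0(h)T^{-1}=\rho_0(shs^{-1})$. As $s^2=z$ is central, $T^2$ is scalar by Schur's lemma, and after rescaling $T^2=-1=\rho_0(s^2)$. So $s\mapsto T$ extends $V$ to $H=H_0\langle s\rangle$. The eigenvalues of $s$ are square roots of $-1$, and $s\sim s^{-1}$, so both roots occur and $\det T=1$. Therefore every element of $H$ has eigenvalues of the form $\lambda^{\pm1}$ on $V$, and $\lambda^2,1,\lambda^{-2}$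 on $\operatorname{Sym}^2V$.

Let $\varphi$ and $\theta=\varphi^2-1$ be the Brauer characters of $V$ and $\operatorname{Sym}^2V$, let $\operatorname{sgn}$ be the linear character with kernel $H_0$, and $\theta'=\theta\cdot\operatorname{sgn}$. For $c$ we have $\lambda^4=-1$, so $\varphi(c)=\pm\sqrt2$. For $f$ we have $\lambda^6=-1$, and $\lambda^4\ne1$ because $f^4\in H_0$ has order $3$; so $\lambda$ has order $12$ and $\varphi(f)=\pm\sqrt3$. Since $\varphi(hz)=-\varphi(h)$, we see that $c\not\sim cz$ and $f\not\sim fz$, and we choose the names so that the signs are positive. On the $5$-regular classes: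
\[
\begin{array}{c|cccccccccc}
g&1&z&i&t&tz&s&c&cz&f&fz\\\hline
o(g)&1&2&4&3&6&4&8&8&12&12\\
\text{class of }g^2&1&1&z&t&t&z&i&i&tz&tz\\
\operatorname{sgn}&1&1&1&1&1&-1&-1&-1&-1&-1\\
\varphi&2&-2&0&-1&1&0&\sqrt2&-\sqrt2&\sqrt3&-\sqrt3\\
\theta&3&3&-1&0&0&-1&1&1&2&2\\
\theta'&3&3&-1&0&0&1&-1&-1&-2&-2
\end{array}
\]
The number $\operatorname{sgn}(u)$ is an integer and a root of unity, so it is $\pm1$, and $\operatorname{sgn}(u^2)=1$. Since the partial augmentations add up to $1$, their sum over the classes outside $H_0$ is $0$ if $\operatorname{sgn}(u)=1$ and $1$ if $\operatorname{sgn}(u)=-1$.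

\emph{$n=3$ and $n=5$.} The support is the class of $t$, respectively $x$.

\emph{$n=4$.} The support lies in the classes of $i$ and $s$, so $u$ is concentrated at $i$ if $\operatorname{sgn}(u)=1$ and at $s$ otherwise.

\emph{$n=8$.} The support lies in the classes of $i,s,c,cz$. The unit $u^2$ has order $4$ and sign $1$, so it is concentrated at $i$, and $u^4=z$. Put $\gamma=\varepsilon_c+\varepsilon_{cz}$. By Lemma~\ref{lem:congruence} with $p=2$, $h=i$, the integer $\gamma$ is odd. By Lemma~\ref{lem:roots}(b), $\theta(u)$ and $\theta'(u)$ are $\pm1$. If $\operatorname{sgn}(u)=1$, then $\varepsilon_i=1$ and $\gamma=-\varepsilon_s$, so $\theta(u)=-1-2\varepsilon_s$ and $\theta'(u)=-1+2\varepsilon_s$; this forces $\varepsilon_s=0$ and $\gamma=0$, a contradiction. So $\operatorname{sgn}(u)=-1$, $\varepsilon_i=0$ and $\gamma=1-\varepsilon_s$. Then $\varepsilon_s$ is even and $\theta(u)=1-2\varepsilon_s=\pm1$, so $\varepsilon_s=0$ and $\gamma=1$. By Lemma~\ref{lem:roots}(a), $\varphi(u)=(\varepsilon_c-\varepsilon_{cz})\sqrt2$ equals $\pm\sqrt2$. So $u$ is concentrated.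

\emph{$n=12$.} The support lies in the classes of $i,s,t,tz,f,fz$. The unit $zu^2$ has order $3$, so $u^2$ is concentrated at $tz$, and $u^6=z$. Put $\delta=\varepsilon_f+\varepsilon_{fz}$. By Lemma~\ref{lem:congruence} with $p=2$, $h=tz$, the integer $\delta$ is odd. By Lemma~\ref{lem:roots}(c), $\varphi(u)=\varepsilon_{tz}-\varepsilon_t+(\varepsilon_f-\varepsilon_{fz})\sqrt3$ equals $\pm\sqrt3$, so $\varepsilon_t=\varepsilon_{tz}$ and $\varepsilon_f-\varepsilon_{fz}=\pm1$. By Lemma~\ref{lem:roots}(d), both
\[
\theta(u)=-\varepsilon_i-\varepsilon_s+2\delta\qquad\text{and}\qquad\theta'(u)=-\varepsilon_i+\varepsilon_s-2\delta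
\]
lie in $\{0,\pm2\}$, so their difference $4\delta-2\varepsilon_s$ has absolute value at most $4$. If $\operatorname{sgn}(u)=1$, then $\varepsilon_s=-\delta$ and $|6\delta|\le4$, which is impossible for odd $\delta$. \emph{So there is no admissible unit of order $12$ and sign $1$.} If $\operatorname{sgn}(u)=-1$, then $\varepsilon_s=1-\delta$ and $|6\delta-2|\le4$, so $\delta=1$ and $\varepsilon_s=0$. Now $2-\varepsilon_i$ and $-2-\varepsilon_i$ lie in $\{0,\pm2\}$, so $\varepsilon_i=0$. From $\varepsilon_i+\varepsilon_t+\varepsilon_{tz}=0$ we get $\varepsilon_t=\varepsilon_{tz}=0$, and $\delta=1$ with $\varepsilon_f-\varepsilon_{fz}=\pm1$ shows that $u$ is concentrated.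

\emph{$n=15$.} The support lies in the classes of $t$ and $x$, so $\varepsilon_x=1-\varepsilon_t$. The unit $u^5$ is concentrated at $t$, and Lemma~\ref{lem:congruence} with $p=5$, $h=t$ gives $\varepsilon_t\equiv1\pmod5$. With $p=3$, $h=1$ it gives $\varepsilon_t\equiv\varepsilon_1(u^3)=0\pmod3$. The permutation character of $S_5$ minus the trivial character has degree $4$ and takes the values $1$ at $t$ and $-1$ at $x$, so $|2\varepsilon_t-1|\le4$ and $-1\le\varepsilon_t\le2$. No integer in this range satisfies both congruences.

\emph{$n=20,24,40,60,120$.} If $n=20$, then $zu^2$ has order $5$, so $u^2$ is concentrated at $xz$, and Lemma~\ref{lem:congruence} would give an element with square conjugate to $xz$, of order $20$. If $n=24$, then $u^2$ has order $12$ and sign $1$. In the other cases a power of $u$ has order $20$. None of these orders occurs.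

This completes the proof of Theorem~\ref{thm:complements}.

\section{Proof of the main theorems}\label{sec:proofs}

By Theorems~\ref{thm:reduction} and~\ref{thm:complements}, every group $G$ as in Theorem~\ref{thm:semilocal} has property (Z). Since $\mathbb{Z}G\subseteq\mathbb{Z}_{(\pi)}G$, Theorem~\ref{thm:main} is contained in case (i) of Theorem~\ref{thm:semilocal}.

\begin{proof}[Proof of Theorem~\ref{thm:semilocal}]
Let $u$ be a torsion unit of $\mathbb{Z}_{(\pi)}G$. Its augmentation is a rational root of unity, so after replacing $u$ by $-u$ if necessary it is $1$. We show that $u$ is admissible. Then all powers of $u$ are concentrated, and Lemma~\ref{lem:conjugate} shows that $u$ is conjugate in the units of $\mathbb{Q}G$ to an element of $G$.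

(A1) By column orthogonality, $|C_G(g)|\,\varepsilon_g(u^j)=\sum_{\chi}\chi(u^j)\overline{\chi(g)}$. This rational number is a sum of products of roots of unity, so it is an integer. Hence the denominator of $\varepsilon_g(u^j)$ divides $|G|$; it is also prime to $|G|$, since $\varepsilon_g(u^j)\in\mathbb{Z}_{(\pi)}$. So $\varepsilon_g(u^j)\in\mathbb{Z}$.

(A2) For $q\in\pi$ we have $\mathbb{Z}_{(\pi)}\subseteq\mathbb{Z}_q$, so $u$ is its own realization. Let $q\notin\pi$. By Lemma~\ref{lem:good} it suffices to show $q\nmid o(u)$. Suppose that a power $v$ of $u$ has order $q$. By (A1) and Lemma~\ref{lem:cs}, $\varepsilon_1(v)=0$, so right multiplication by $v$ on $\mathbb{Q}G$ has trace $0$ by Lemma~\ref{lem:trace}. This map is defined over $\mathbb{Q}$, so all primitive $q$-th roots of unity occur as eigenvalues with the same multiplicity $m_1$. If $m_0$ is the multiplicity of $1$, then $m_0-m_1=0$ and $|G|=m_0+(q-1)m_1=qm_0$, which contradicts $q\notin\pi$.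

Finally let $q\in\pi$ be odd, $x\in G$ of order $q$ and $e=\frac1q\sum_{j=0}^{q-1}x^j$, an idempotent in $\mathbb{Z}_{(\pi\setminus\{q\})}G$. Then $(2e-1)^2=1$, so $2e-1$ is a torsion unit, and $\varepsilon_1(2e-1)=\frac2q-1$ is not an integer. Conjugates of elements of $\pm G$ have integral partial augmentations, so $2e-1$ is not one of them.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKS}
Andreas B\"achle, Wolfgang Kimmerle and Mariano Serrano, \emph{On the first Zassenhaus conjecture and direct products}, arXiv:1801.09422 (2018).

\bibitem{CR}
Curtis and Reiner, \emph{Methods I}.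

\bibitem{Passman}
Passman, \emph{Permutation Groups}.

\bibitem{Serre}
Serre, \emph{Linear Representations}.

\bibitem{Weiss}
Weiss, Ann.\ of Math.\ 127 (1988).

\end{thebibliography}
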